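# Complete hypersurfaces of $\mathbb R^{n+1}$ with bounded mean curvature and scalar curvature below a negative constant

## Theorem 1: a periodic level set with $R\le-\delta$

Throughout, $n\ge 3$ unless we say otherwise, and $N=n+1\ge 4$.

**Theorem 1.** Let $n\ge3$, $N=n+1$, and for $x\in\mathbb R^N$ put
$$F_\varepsilon=f+\varepsilon\varphi,\qquad f=2\sum_{i=1}^{N-1}\cos x_i+\cos x_N,\qquad \varphi=(\cos x_2-\cos x_3)(\cos x_1-2\cos x_N).$$
There is $\varepsilon_0>0$ such that for $0<|\varepsilon|<\varepsilon_0$ the set $\{F_\varepsilon=0\}\subset\mathbb R^N$ is nonempty, and every connected component $M$ of it is a nonempty, properly embedded, real-analytic, complete hypersurface with $|A|$ (hence $H$) bounded and $R\le-\delta$ for some $\delta>0$.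

**Corollary.** For $n\ge2$, a complete $C^2$-immersed hypersurface of $\mathbb R^{n+1}$ with $H$ bounded and $R\le-\delta<0$ exists if and only if $n\ge3$. For $n\ge3$ it can be taken properly embedded, real-analytic, a component of a $2\pi\mathbb Z^{n+1}$-invariant hypersurface, with $|A|$ bounded (so that $-\delta_1\le R\le-\delta_2<0$). After scaling, $\delta$ can be arbitrary.

Let us unpack the words. For a hypersurface $M^n$ immersed in $\mathbb R^{n+1}$, the principal curvatures $k_1,\dots,k_n$ at a point are the eigenvalues of the second fundamental form $A$ with respect to the induced metric; they are defined up to a common sign, the choice of unit normal. Then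
$$H=\frac1n\sum_i k_i,\qquad |A|^2=\sum_i k_i^2,\qquad \sigma_2=\sum_{i<j}k_ik_j .$$
The quantity $\sigma_2$ does not depend on the choice of normal. By the Gauss equation the sectional curvature of the plane spanned by the $i$-th and $j$-th principal directions is $k_ik_j$, so the scalar curvature $R$ is a positive multiple of $\sigma_2$; the multiple depends only on $n$ and on the normalization. For example, a sphere of radius $r$ has all $k_i=1/r$ and $\sigma_2=\binom n2 r^{-2}$. Expanding $(\sum k_i)^2$ gives
$$|A|^2=n^2H^2-2\sigma_2. \tag{2.0}$$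

"Complete" means that $M$ with the distance of its induced metric is a complete metric space. So the question answered by the Corollary is whether a hypersurface that goes on forever can have $\sigma_2\le-\delta'<0$ everywhere while its mean curvature stays bounded. It is raised in Francisco Fontenele, "Heinz type estimates for graphs in Euclidean space", arXiv:0904.0990 (2009). The following facts are the background.

1. Efimov proved that there is no complete immersed surface in $\mathbb R^3$ whose Gaussian curvature is less than a negative constant. This is the case $n=2$.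
2. Okayasu constructed an $O(2)\times O(2)$-invariant complete hypersurface in $\mathbb R^4$ with constant negative scalar curvature, for which $|A|$ is unbounded.
3. If an entire graph $M^n\subset\mathbb R^{n+1}$ of a $C^2$ function has bounded mean curvature, then $\inf_M|R|=0$.

Okayasu's example does not answer the question: there $\sigma_2$ is constant and $|A|$ is unbounded, so by (2.0) $H$ is unbounded.

## Graphs, cylinders and closed hypersurfaces are excluded

Three easy families can be tested at once.

*Entire graphs.* If $H$ is bounded, item 3 says $\inf|R|=0$, so $R\le-\delta$ is impossible.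

*Cylinders.* Take a complete surface $\Sigma\subset\mathbb R^3$ and $M=\Sigma\times\mathbb R^{n-2}\subset\mathbb R^{n+1}$. The principal curvatures are $k_1,k_2,0,\dots,0$, so $\sigma_2=k_1k_2$ is the Gaussian curvature of $\Sigma$. By Efimov's theorem it is not bounded above by a negative constant.

*Closed hypersurfaces.* If $M$ is compact without boundary, take a point of $M$ at greatest distance $r$ from the origin. There $M$ touches the sphere of radius $r$ from inside, so with the suitable normal all $k_i\ge 1/r$, and $\sigma_2>0$.

So $M$ must be noncompact, and we need uniform bounds on a noncompact space. Periodicity produces them. The flat torus $\mathbb T=\mathbb R^N/2\pi\mathbb Z^N$ is compact but has no "farthest point" argument, so a closed hypersurface with $\sigma_2<0$ is not excluded there in the same way. Lifted to $\mathbb R^N$, it would have all the uniformity we want. We use level sets of periodic functions, and for that we need a formula for $\sigma_2$.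

## A formula for $\sigma_2$ of a level set

For a symmetric matrix $D$ write $|D|^2=\operatorname{tr}D^2$ and $2e_2(D)=(\operatorname{tr}D)^2-|D|^2$, so that $e_2(D)=\sum_{i<j}d_id_j$ when $d_i$ are the eigenvalues. For a unit vector $\nu$, the *compression* $D_T$ of $D$ to $\nu^\perp$ is the restriction of the bilinear form $D$ to $\nu^\perp$. Example: if $D$ is the $2\times 2$ matrix with zero diagonal and off-diagonal entries $1$, and $\nu=(1,1)/\sqrt2$, then $\nu^\perp$ is spanned by $(1,-1)/\sqrt2$ and $D_T$ is the number $-1$.

**Lemma 1.** Let $F$ be $C^2$ with $\nabla F\neq0$ on $\{F=0\}$, and let $D=D^2F$. On $\{F=0\}$,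
$$2|\nabla F|^4\sigma_2=Q(F):=|\nabla F|^2\big((\operatorname{tr}D)^2-|D|^2\big)-2\operatorname{tr}D\,\langle D\nabla F,\nabla F\rangle+2|D\nabla F|^2.\tag{1}$$

*Proof.* Let $\nu=\nabla F/|\nabla F|$. If $\gamma$ is a $C^2$ curve in $\{F=0\}$ with $\gamma'(0)=v$, then differentiating $F\circ\gamma=0$ twice gives $D(v,v)+\langle\nabla F,\gamma''(0)\rangle=0$. So the second fundamental form is $\langle\gamma'',\nu\rangle=-D(v,v)/|\nabla F|$, the principal curvatures are the eigenvalues of $-D_T/|\nabla F|$, and $\sigma_2=e_2(D_T)/|\nabla F|^2$.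

In an orthonormal basis whose last vector is $\nu$, the matrix $D$ has the blocks $D_T$, a column $u$, its transpose, and the number $d=\langle D\nu,\nu\rangle$. Hence $\operatorname{tr}D_T=\operatorname{tr}D-d$, and $|D|^2=|D_T|^2+2|u|^2+d^2$ with $|D\nu|^2=|u|^2+d^2$, so $|D_T|^2=|D|^2-2|D\nu|^2+d^2$. Therefore
$$2e_2(D_T)=(\operatorname{tr}D-d)^2-|D|^2+2|D\nu|^2-d^2=(\operatorname{tr}D)^2-|D|^2-2\operatorname{tr}D\,\langle D\nu,\nu\rangle+2|D\nu|^2.\tag{2}$$
Now $2|\nabla F|^4\sigma_2=|\nabla F|^2\cdot 2e_2(D_T)$, and substituting $\nu=\nabla F/|\nabla F|$ gives (1). $\square$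

Check on the sphere, $F=|x|^2-r^2$: here $\nabla F=2x$, $D=2I$, and the right side of (1) is $16r^2(N^2-N)-32Nr^2+32r^2=16r^2(N-1)(N-2)$. The left side is $2\cdot16r^4\cdot\binom{N-1}2r^{-2}$, the same.

Note two features of $Q$: it depends continuously on $(\nabla F,D^2F)$, and for a fixed gradient it is homogeneous of degree $2$ in $D$.

**Lemma 2.** Let $F:\mathbb R^N\to\mathbb R$ be real-analytic and $2\pi\mathbb Z^N$-periodic, with $\{F=0\}$ nonempty, and suppose $\nabla F\ne0$ and $Q(F)<0$ on $\{F=0\}$. Then every connected component $M$ of $\{F=0\}$ is a properly embedded, real-analytic, complete hypersurface with $|A|$ and $H$ bounded and $R\le-\delta$ for some $\delta>0$.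

*Proof.* By the implicit function theorem $\{F=0\}$ is an embedded real-analytic hypersurface, and it is a closed set. A component $M$ is closed in $\{F=0\}$, hence closed in $\mathbb R^N$, so the inclusion $M\to\mathbb R^N$ is proper.

*Completeness.* Euclidean distance is at most intrinsic distance, so an intrinsic Cauchy sequence in $M$ is Cauchy in $\mathbb R^N$ and converges in $\mathbb R^N$ to some $x$, which lies in $M$ because $M$ is closed. Near $x$ the set $\{F=0\}$ is a single connected graph piece, which is contained in $M$. So the sequence converges to $x$ in the manifold topology of $M$, which is the topology of the intrinsic distance.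

*Bounds.* On $\{F=0\}$ the functions $|A|=|D_T|/|\nabla F|$ and $\sigma_2=Q(F)/(2|\nabla F|^4)$ are continuous and $2\pi\mathbb Z^N$-periodic, so they descend to the image of $\{F=0\}$ in $\mathbb T$, which is compact. There $\sigma_2<0$. Hence $|A|$ is bounded and $\sigma_2\le-\delta'$ for some $\delta'>0$, that is, $R\le-\delta$. Finally $|H|\le|A|/\sqrt n$ by Cauchy–Schwarz. $\square$

The task is now to find a periodic $F$ with $\nabla F\ne0$ and $Q(F)<0$ on $\{F=0\}$.

## Equal weights: $\sum\cos x_i$

The simplest candidate is $f_0=\sum_{i=1}^N\cos x_i$. Put $b_i=\cos x_i$. Then $D^2f_0=-\operatorname{diag}(b_i)$ has trace $-f_0$, which vanishes on $\{f_0=0\}$, and $(\partial_if_0)^2=1-b_i^2$. With $p=\sum b_i^2$ and $q=\sum b_i^4$, (1) becomes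
$$Q(f_0)=-(N-p)p+2\sum b_i^2(1-b_i^2)=p^2-2q-(N-2)p .$$
Since $q\ge p^2/N$ and $p\le N$,
$$Q(f_0)\le\frac{N-2}{N}\,p\,(p-N)\le0 .$$
The sign is right. But two things go wrong.

First, when $N$ is even, take half of the $x_i$ equal to $0$ and half equal to $\pi$. Then $f_0=0$ and $\nabla f_0=0$, so the gradient vanishes at points of the zero set and the level-set description breaks down. For $N=2$ the set is given by $2\cos\frac{x_1+x_2}2\cos\frac{x_1-x_2}2=0$, a family of crossing lines. At a critical point of $f_0$ all $\cos x_i=\pm1$, so $f_0$ is an integer of the parity of $N$. We can cure this by changing the weights so that the values at critical points are always odd. That is the reason for the weights $(2,\dots,2,1)$.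

Second, $Q(f_0)=0$ where $p=0$, that is, where all $\cos x_i=0$. There the whole Hessian vanishes, so $A=0$. Weights will not cure this.

## Weights $(2,\dots,2,1)$: $Q(f)\le0$ with isolated zeros

From here on $\lambda=(2,\dots,2,1)\in\mathbb R^N$, $b_i=\lambda_i\cos x_i$, and
$$\Lambda=\sum\lambda_i^2=4(N-1)+1=4N-3 .$$
So $|b_i|\le\lambda_i$, $f=\sum b_i$, $(\partial_if)^2=\lambda_i^2-b_i^2$ and $D^2f=-\operatorname{diag}(b_i)$.

**Step 1. Regularity.** This step shows that $\{f=0\}$ is a smooth hypersurface. If $\nabla f=0$, then $\cos x_i=\pm1$ for all $i$, so $f$ is an even integer plus $\pm1$, which is odd and so nonzero. Hence $\nabla f\ne0$ on $\{f=0\}$.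

**Step 2. Sign of $Q(f)$.** This step shows that $Q(f)\le0$ on $\{f=0\}$ and finds all zeros. On $\{f=0\}$ we have $\operatorname{tr}D^2f=-\sum b_i=0$. With $p=\sum b_i^2$, $q=\sum b_i^4$, (1) gives
$$Q(f)=\sum_i(\lambda_i^2-b_i^2)(2b_i^2-p)=p^2-2q-\sum_i(\Lambda-2\lambda_i^2)b_i^2 .$$
Put $P=\sum_{i<N}b_i^2\le4(N-1)$ and $\tau=b_N^2\le1$. The coefficients are $\Lambda-2\lambda_i^2=\Lambda-8=4N-11$ for $i<N$, and $\Lambda-2=4N-5$ for $i=N$. By Cauchy–Schwarz, $q\ge\frac{P^2}{N-1}+\tau^2$, so
$$p^2-2q\le(P+\tau)^2-\frac{2P^2}{N-1}-2\tau^2=P^2\,\frac{N-3}{N-1}+2P\tau-\tau^2 .$$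
Since $P\le4(N-1)$, we have $P^2\frac{N-3}{N-1}\le4(N-3)P$. As $4(N-3)-(4N-11)=-1$,
$$Q(f)\le P(2\tau-1)-\tau^2-(4N-5)\tau.\tag{3}$$

If $\tau\le\frac12$, every term on the right of (3) is $\le0$. Their sum is $0$ only if $\tau=0$, and then only if $P=0$; that is, $b=0$.

If $\frac12<\tau\le1$, use $P\le4(N-1)$ again: the right side of (3) is at most
$$4(N-1)(2\tau-1)-\tau^2-(4N-5)\tau=(4N-3)\tau-(4N-4)-\tau^2=-(1-\tau)(4N-4-\tau)\le0 .$$
If $Q(f)=0$, all these inequalities are equalities. Since $4N-4-\tau>0$, this forces $\tau=1$, and then $P=4(N-1)$. So $|b_i|=2$ for $i<N$ and $|b_N|=1$, and $\sum b_i$ is an odd integer, contradicting $\sum b_i=0$. So $Q(f)<0$ in this case.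

Conversely, if $b=0$ then $f=0$ and $Q(f)=0$. We have proved:
$$\text{on }\{f=0\}:\quad Q(f)\le0,\ \text{ with equality exactly where } b=0. \tag{4}$$

**Definition.** A point $z\in\mathbb R^N$ is *special* if $\cos z_i=0$ for all $i$. For a special point put $s_i=\sin z_i\in\{\pm1\}$ and $w_i=\lambda_is_i$.

For example $z=(\frac\pi2,\dots,\frac\pi2)$ is special, with $s=(1,\dots,1)$ and $w=\lambda$. There are $2^N$ special points in $\mathbb T$, all on $\{f=0\}$. At a special point, $\nabla f(z)=-w$, $|w|^2=\Lambda$, $D^2f(z)=0$. So $\{f=0\}$ almost answers the question, and fails only because $R=0$ at special points. (Step 2 used only $N\ge3$; we return to this at the end.)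

## Two perturbations that leave a point with $\sigma_2\ge0$

A small change of $f$ keeps $Q<0$ away from the special points. So it is natural to perturb and hope to make $Q$ negative at them as well. Two examples show what can go wrong.

*Changing the level.* Consider $\{f=c\}$ with $c\ne0$ small, that is, $F=f-c$. Choose $x$ with $\cos x_i=c\lambda_i/\Lambda$. Then $b_i=c\lambda_i^2/\Lambda$ and $\sum b_i=c$, so $x\in\{f=c\}$. Here $\operatorname{tr}D=-c$, and (1) reads
$$Q(f-c)=(\Lambda-p)(c^2-p)-2c\sum_ib_i(\lambda_i^2-b_i^2)+2\sum_ib_i^2(\lambda_i^2-b_i^2).$$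
Write $S_4=\sum\lambda_i^4$, $S_6=\sum\lambda_i^6$. Since $p=c^2S_4/\Lambda^2$, keeping terms of order $c^2$,
$$Q(f-c)=\frac{c^2}{\Lambda^2}\big(\Lambda^3-3\Lambda S_4+2S_6\big)+O(c^4)=\frac{6c^2}{\Lambda^2}\sum_{i<j<k}\lambda_i^2\lambda_j^2\lambda_k^2+O(c^4)$$
by Newton's identity for the numbers $\lambda_i^2$. This is positive for small $c\neq0$. So moving the level makes the curvature *positive* near special points. The perturbing function should vanish at the special points.

*Translation.* Consider $F_\varepsilon(x)=f(x+\varepsilon v)$. To first order this is the perturbation $f+\varepsilon\,\partial_vf$. Fix a special point $z$ and take $v=(s_1,-s_2,0,\dots,0)$. Then, since $b_i(z+y)=-\lambda_is_i\sin y_i$, we get $f(z+\varepsilon v)=-2\sin\varepsilon+2\sin\varepsilon=0$, so $z$ is still on the zero set. For small $\varepsilon\ne0$ the point $z+\varepsilon v$ is not special, so by (4) the curvature at the old bad point $z$ is now negative. Nothing has been gained, of course: the zero of $\sigma_2$ has moved to $z-\varepsilon v$. Making the curvature negative *at* the special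 points is not enough. We must control all points at distance comparable to $\varepsilon$ from them.

## A Hessian with zero diagonal that annihilates $w$

Look at $F_\varepsilon=f+\varepsilon\varphi$ at a point $x=z+y$ with $|y|$ comparable to $\varepsilon$, and assume $\varphi(z)=0$, $\nabla\varphi(z)=0$. With $B=D^2\varphi(z)$, the Hessian is to leading order $-\operatorname{diag}(b)+\varepsilon B$, where $b$ has size $|y|$; the gradient is about $-w$; and $F_\varepsilon=0$ says that $\sum b_i$ is $0$ to leading order. If also $\operatorname{tr}B=0$, the leading part of $Q$ is $\Theta(D)=-\Lambda|D|^2+2|Dw|^2$ with $D=-\operatorname{diag}(\beta)+\eta B$, where $\beta,\eta$ are rescaled $b,\varepsilon$ and $\sum\beta_i=0$. Expand: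
$$\Theta(D)=-\sum_i(\Lambda-2\lambda_i^2)\beta_i^2+\eta\Big(2\Lambda\sum_i\beta_iB_{ii}-4\sum_i\beta_iw_i(Bw)_i\Big)+\eta^2\big(-\Lambda|B|^2+2|Bw|^2\big).$$
The first sum is harmless, since $\Lambda-2\lambda_i^2\geq 4N-11>0$. The mixed term is what made the translation fail. It disappears if
$$B_{ii}=0\ \text{ for all } i,\qquad Bw=0,\tag{5}$$
and then the last term is $-\Lambda|B|^2\eta^2$, which is negative when $B\ne0$, $\eta\neq0$. So we look for one function $\varphi$ such that (5) holds with $B\ne0$ at all special points at once.

Products of two cosines do this. Let $\varphi=\sum_{i<j}a_{ij}\cos x_i\cos x_j$, with $a$ symmetric with zero diagonal. At a special point, $\varphi=0$, $\nabla\varphi=0$, $B_{ii}=0$ and $B_{ij}=a_{ij}s_is_j$ for $i\ne j$. Hence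
$$(Bw)_i=\sum_ja_{ij}s_is_j\lambda_js_j=s_i(a\lambda)_i .$$
The signs have dropped out: we need a nonzero symmetric matrix $a$ with zero diagonal and $a\lambda=0$. This is $N$ linear equations for $\frac{N(N-1)}2$ unknowns, so there is a nonzero solution when $\frac{N(N-1)}2>N$, i.e. when $N\ge4$. For $N=3$ there is none: with $u=a_{12}\lambda_1\lambda_2$, $v=a_{13}\lambda_1\lambda_3$, $t=a_{23}\lambda_2\lambda_3$ the equations say $u+v=u+t=v+t=0$, so $u=v=t=0$.

**Step 3. The perturbation of Theorem 1 satisfies (5).** This step checks the explicit choice. Take $a_{12}=1$, $a_{13}=-1$, $a_{2N}=-2$, $a_{3N}=2$ and all other entries above the diagonal $0$. The four indices $1,2,3,N$ are distinct because $N\ge4$. Then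
$$\sum_{i<j}a_{ij}\cos x_i\cos x_j=\cos x_1\cos x_2-\cos x_1\cos x_3-2\cos x_2\cos x_N+2\cos x_3\cos x_N=\varphi .$$
Since $\lambda_1=\lambda_2=\lambda_3=2$ and $\lambda_N=1$, the rows of $a\lambda$ are: row $1$, $2-2=0$; row $2$, $2-2=0$; row $3$, $-2+2=0$; row $N$, $-4+4=0$; all other rows are zero. So at every special point $z$,
$$\varphi(z)=0,\quad \nabla\varphi(z)=0,\quad B_{ii}=0,\quad Bw=0,\quad |B|^2=2(1+1+4+4)=20.\tag{6}$$

## $Q(F_\varepsilon)<0$ by rescaling at a special point

We now prove rigorously what the leading-order computation suggests.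

**Step 4. Regularity of $\{F_\varepsilon=0\}$.** This step makes sure the perturbed level sets are smooth. All functions are $2\pi\mathbb Z^N$-periodic, so we work on the compact torus $\mathbb T$. By Step 1, $|f|+|\nabla f|$ has a positive minimum $c$ on $\mathbb T$. Since $F_\varepsilon\to f$ in $C^1(\mathbb T)$, for small $|\varepsilon|$ we have $|F_\varepsilon|+|\nabla F_\varepsilon|\ge c/2$ on $\mathbb T$. Thus $\nabla F_\varepsilon\ne0$ on $\{F_\varepsilon=0\}$.

**Step 5. For small $\varepsilon\ne0$, $Q(F_\varepsilon)<0$ on $\{F_\varepsilon=0\}$.** This is the heart of the proof. Suppose it fails. Then there are $\varepsilon_k\to0$, $\varepsilon_k\ne0$, and $x_k\in\mathbb T$ with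
$$F_{\varepsilon_k}(x_k)=0,\qquad Q(F_{\varepsilon_k})(x_k)\ge0 .$$

*The limit point is special.* Pass to a subsequence with $x_k\to x$. By continuity $f(x)=0$ and $Q(f)(x)\ge0$, so by (4) $x=z$ is special.

*The scale.* Let $y_k=x_k-z\in\mathbb R^N$ (the small representative) and $r_k=|y_k|+|\varepsilon_k|>0$. Since $\cos z_i=0$, we have $|b_i(x_k)|=\lambda_i|\sin y_{k,i}|$. As $1\le\lambda_i\le2$ and $\frac2\pi|t|\le|\sin t|\le|t|$ for $|t|\le\frac\pi2$, for large $k$
$$\tfrac2\pi|y_k|\le|b(x_k)|\le2|y_k| .$$
So $b(x_k)/r_k$ and $\varepsilon_k/r_k$ are bounded, and after passing to a subsequence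
$$b(x_k)/r_k\to\beta\in\mathbb R^N,\qquad \varepsilon_k/r_k\to\eta\in\mathbb R .$$
Moreover $(\beta,\eta)\neq(0,0)$: if $\eta=0$, then $|y_k|/r_k=1-|\varepsilon_k|/r_k\to1$, so $|\beta|\ge\frac2\pi$.

*The rescaled Hessian.* Put
$$D_k=r_k^{-1}D^2F_{\varepsilon_k}(x_k)=r_k^{-1}\big(-\operatorname{diag}b(x_k)+\varepsilon_kD^2\varphi(x_k)\big)\longrightarrow D:=-\operatorname{diag}(\beta)+\eta B .$$
On the zero set $\sum_ib_i(x_k)=f(x_k)=-\varepsilon_k\varphi(x_k)$. Divide by $r_k$; since $\varphi(x_k)\to\varphi(z)=0$, we get $\sum_i\beta_i=-\eta\cdot0=0$. As $\operatorname{tr}B=0$, also $\operatorname{tr}D=0$. Finally $\nabla F_{\varepsilon_k}(x_k)\to\nabla f(z)=-w$.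

*The limit of $Q$.* Since $Q$ is homogeneous of degree $2$ in the Hessian,
$$r_k^{-2}Q(F_{\varepsilon_k})(x_k)=|\nabla F_{\varepsilon_k}|^2\big((\operatorname{tr}D_k)^2-|D_k|^2\big)-2\operatorname{tr}D_k\,\langle D_k\nabla F_{\varepsilon_k},\nabla F_{\varepsilon_k}\rangle+2|D_k\nabla F_{\varepsilon_k}|^2,$$
with gradients taken at $x_k$. The left side is $\ge0$, and letting $k\to\infty$,
$$0\le-\Lambda|D|^2+2|Dw|^2 .$$
Because $B$ has zero diagonal, $\operatorname{tr}(\operatorname{diag}(\beta)B)=0$, so $|D|^2=|\beta|^2+20\eta^2$. Because $Bw=0$, $Dw=-(\beta_iw_i)_i$ and $|Dw|^2=\sum\lambda_i^2\beta_i^2$. So the right side equals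
$$-\sum_i(\Lambda-2\lambda_i^2)\beta_i^2-20\Lambda\eta^2=-(4N-11)\sum_{i<N}\beta_i^2-(4N-5)\beta_N^2-20\Lambda\eta^2 ,$$
which is negative because $(\beta,\eta)\ne0$ and $4N-11>0$. This is a contradiction, and Step 5 is proved.

**Step 6. End of the proof of Theorem 1.** It remains to see that the level set is not empty and to pass from the torus to $\mathbb R^N$. By Steps 4 and 5 there is $\varepsilon_0>0$ such that for $0<|\varepsilon|<\varepsilon_0$ both $\nabla F_\varepsilon\neq0$ and $Q(F_\varepsilon)<0$ hold on $\{F_\varepsilon=0\}$. At $(0,\dots,0)$ and at $(\pi,\dots,\pi)$ the factor $\cos x_2-\cos x_3$ of $\varphi$ vanishes, so $F_\varepsilon$ takes there the values $2N-1>0$ and $-(2N-1)<0$. By the intermediate value theorem $\{F_\varepsilon=0\}\ne\emptyset$. Now Lemma 2 applies to $F=F_\varepsilon$. $\blacksquare$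

*Proof of the Corollary.* For $n\ge3$ use Theorem 1. The hypersurface $\{F_\varepsilon=0\}$ is $2\pi\mathbb Z^N$-invariant because $F_\varepsilon$ is periodic. By (2.0), boundedness of $|A|$ and $H$ bounds $\sigma_2$, hence $R$, from below. Replacing $M$ by $tM$, $t>0$, replaces $k_i$ by $k_i/t$ and $R$ by $R/t^2$, so any $\delta$ can be reached (the lattice becomes $2\pi t\,\mathbb Z^N$). For $n=2$, $\sigma_2=k_1k_2$ is the Gaussian curvature and $R$ a positive multiple of it, so $R\le-\delta$ is impossible by Efimov's theorem. $\blacksquare$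

## Theorem 2: removing nondegenerate flat points, and the threshold $n=3$

The count $\frac{N(N-1)}2>N$ separated $N\ge4$ from $N=3$. The next theorem gives an invariant form of the same fact.

**Theorem 2.** Let $X^{n+1}$ be a complete flat Riemannian manifold and $\iota:M^n\to X$ a smooth immersion of a closed manifold with $\sigma_2\le0$. Assume that $\sigma_2$ vanishes only on a finite set $Z$, and that for each $p\in Z$ one has $A_p=0$ and $e_2\big((\nabla_vA)_p\big)<0$ for all $0\ne v\in T_pM$.

(a) If $n\ge3$, there are arbitrarily $C^\infty$-small perturbations of $\iota$, supported in any prescribed neighbourhood of $Z$, with $\sigma_2<0$ everywhere. Their lifts to $\mathbb R^{n+1}$ are complete with $|A|$ bounded and $R\le-\delta<0$.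

(b) If $n=2$, no closed immersed surface in $X$ has $\sigma_2<0$, so the conclusion of (a) fails whenever the hypotheses hold.

Here $\nabla_vA$ is the covariant derivative of $A$, a symmetric bilinear form on $T_pM$; the metric turns it into a symmetric matrix, to which $e_2$ is applied. Changing the sign of the normal changes the sign of $A$ and does not change $e_2$. "Lift" means the following: the universal cover of a component of $M$, composed with the map to $X$ and lifted to the universal cover of $X$.

*Example.* Let $X=\mathbb T$ and let $M$ be the image of $\{f=0\}$ in $\mathbb T$, with $N\ge4$. By (4), $\sigma_2\le0$ with zeros exactly at the $2^N$ special points, where $A=0$. For tangent fields, $A(Y_1,Y_2)=-D^2f(Y_1,Y_2)/|\nabla f|$. Differentiate along $v\perp w$ at $z$: every term without a derivative of $D^2f$ carries the factor $D^2f(z)=0$, so $(\nabla_vA)_z$ is the compression to $w^\perp$ of $-\Lambda^{-1/2}\partial_vD^2f(z)=\Lambda^{-1/2}\operatorname{diag}(\gamma)$ with $\gamma_i=\partial_vb_i(z)=-w_iv_i$. Now $\sum\gamma_i=-\langle w,v\rangle=0$, and (2)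 with $D=\operatorname{diag}(\gamma)$ and $\nu=-w/\sqrt\Lambda$ gives
$$2e_2\big((\nabla_vA)_z\big)=\frac1\Lambda\Big(-\sum\gamma_i^2+\frac2\Lambda\sum\lambda_i^2\gamma_i^2\Big)=-\frac1{\Lambda^2}\sum_i(\Lambda-2\lambda_i^2)\gamma_i^2<0\quad(v\ne0).$$
So the hypotheses hold.

### Proof of (a)

**Step 1. The linear algebra of $e_2$.** This step finds the second-order term to add at a point of $Z$. Fix $p\in Z$. In a flat chart of $X$ around $\iota(p)$, isometric to an open set of $\mathbb R^{n+1}$, write $M$ near $p$ as the graph of $h$ over a ball in $T_pM=\mathbb R^n$, with $h(0)=0$, $Dh(0)=0$, and $D^2h(0)=0$ because $A_p=0$. Up to sign, $A_{ij}=\partial_{ij}h/\sqrt{1+|Dh|^2}$. At $0$ the Christoffel terms in $\nabla A$ multiply $A_p=0$, and derivatives of the square root multiply $D^2h(0)=0$. So, up to sign,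
$$(\nabla_vA)_p=C(v):=D^3h(0)(v,\cdot,\cdot).$$

On the space $\mathrm{Sym}^2(\mathbb R^n)$ of symmetric matrices, of dimension $d=\frac{n(n+1)}2$, the quadratic form $2e_2(S)=(\operatorname{tr}S)^2-|S|^2$ has the polarization $(S,T)\mapsto\operatorname{tr}S\operatorname{tr}T-\operatorname{tr}(ST)$. It is positive on $\mathbb R I$, since $e_2(I)=\binom n2$; it equals $-|S|^2$ on traceless matrices; and $I$ is orthogonal to these. So its signature is $(1,d-1)$. For instance, for $n=2$ and $S$ with diagonal entries $a,c$ and off-diagonal entry $b$, $e_2(S)=ac-b^2$, with signature $(1,2)$.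

By hypothesis $e_2(C(v))<0$ for $v\ne0$. Hence $C$ is injective and $L=C(\mathbb R^n)$ is an $n$-dimensional negative definite subspace. Since the form is nondegenerate on $L$, we have $\mathrm{Sym}^2(\mathbb R^n)=L\oplus L^\perp$, where $\perp$ refers to $e_2$, and $L^\perp$ has signature
$$\Big(1,\ d-1-n\Big)=\Big(1,\ \tfrac{n(n-1)}2-1\Big).$$
For $n\ge3$ the second number is at least $2$. So there is $B\in L^\perp$ with $e_2(B)<0$.

**Step 2. The perturbation.** This step defines $\iota_\varepsilon$ and deals with the points away from $Z$. Around each $p\in Z$ choose a neighbourhood as in Step 1, contained in the prescribed neighbourhood of $Z$, given by $|x|<3\rho$, and such that these neighbourhoods are disjoint in $M$. Let $\chi$ be a smooth cutoff function with $\chi=1$ for $|x|\le\frac32\rho$ and $\chi=0$ for $|x|\ge2\rho$. Near each $p$ replace $h$ by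
$$h_\varepsilon=h+\frac\varepsilon2\chi(x)B(x,x),$$
with the $B$ belonging to $p$, and leave $\iota$ unchanged elsewhere. For small $|\varepsilon|$ the new graphs stay in the flat charts, so $\iota_\varepsilon$ is a smooth immersion, and $\iota_\varepsilon\to\iota$ in $C^\infty$. The set $K\subset M$ obtained by removing the balls $|x|<\rho$ around all $p\in Z$ is compact and contains no point of $Z$, so $\sigma_2<0$ on $K$ for $\varepsilon=0$. Since $\sigma_2$ depends continuously on derivatives up to order two, $\sigma_2<0$ on $K$ for all small $|\varepsilon|$.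

**Step 3. The points near $Z$.** This step repeats the rescaling on the ball $|x|\le\rho$ around one $p\in Z$, where $\chi=1$ and $D^2h_\varepsilon=D^2h+\varepsilon B$. Suppose there are $\varepsilon_k\to0$, $\varepsilon_k\ne0$, and $|x_k|\le\rho$ such that the graph of $h_{\varepsilon_k}$ has $\sigma_2\ge0$ over $x_k$. After passing to a subsequence, $x_k\to x$, and the graph of $h$ has $\sigma_2\ge0$ over $x$; since $p$ is the only zero of $\sigma_2$ in this neighbourhood, $x=0$. Put $r_k=|x_k|+|\varepsilon_k|>0$; after a further subsequence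
$$x_k/r_k\to\xi,\qquad\varepsilon_k/r_k\to\eta,\qquad|\xi|+|\eta|=1 .$$
Taylor's formula gives $D^2h(x_k)=C(x_k)+O(|x_k|^2)$. So, with $S_k=D^2h_{\varepsilon_k}(x_k)$ and $g_k=Dh_{\varepsilon_k}(x_k)$,
$$r_k^{-1}S_k\to C(\xi)+\eta B,\qquad g_k\to0 .$$
Apply (1) to $F(x,y)=y-h_{\varepsilon_k}(x)$. Here $\nabla F=(-g_k,1)$, and $D^2F$ is $-S_k$ bordered by zeros, so
$$2(1+|g_k|^2)^2\sigma_2=(1+|g_k|^2)\big((\operatorname{tr}S_k)^2-|S_k|^2\big)-2\operatorname{tr}S_k\,\langle S_kg_k,g_k\rangle+2|S_kg_k|^2 .$$
Divide by $r_k^2$ and let $k\to\infty$. The terms containing $g_k$ tend to $0$, and since $B$ is $e_2$-orthogonal to $C(\xi)\in L$,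
$$0\le2e_2\big(C(\xi)+\eta B\big)=2e_2(C(\xi))+2\eta^2e_2(B).$$
If $\eta\ne0$, the second term is negative and the first is $\le0$. If $\eta=0$, then $\xi\ne0$ and the first term is negative. So the right side is negative, a contradiction. Hence for small $\varepsilon\ne0$ we have $\sigma_2<0$ on this ball. As $Z$ is finite, one bound on $|\varepsilon|$ serves all $p\in Z$, and with Step 2, $\sigma_2<0$ on all of $M$.

**Step 4. Lifting to $\mathbb R^{n+1}$.** This step turns the closed example in $X$ into a complete one in Euclidean space. By the Killing–Hopf theorem the universal cover of $X$ is $\mathbb R^{n+1}$. Let $M_0$ be a component of $M$ with universal cover $\widetilde M_0$. The map $\widetilde M_0\to M_0\to X$ lifts to $\mathbb R^{n+1}$ because $\widetilde M_0$ is simply connected, and the lift is an immersion with the same $|A|$ and $\sigma_2$ at corresponding points. The metric of $\widetilde M_0$ is pulled back by a covering of the compact, hence complete, manifold $M_0$, so it is complete. On the compact $M_0$, $|A|$ is bounded and $\sigma_2\le-\delta'<0$; so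 the lift has $|A|$ bounded and $R\le-\delta<0$. $\blacksquare$

### Proof of (b), and the surface $2\cos x_1+2\cos x_2+\cos x_3=0$

Let $n=2$. Since $X$ is flat, $\sigma_2=k_1k_2$ is the Gaussian curvature of the induced metric. If a closed immersed surface had $\sigma_2<0$, then by compactness $\sigma_2\le-\delta'<0$. As in Step 4 above, the universal cover of a component would be a complete surface immersed in $\mathbb R^3$ with Gaussian curvature at most $-\delta'$, contradicting Efimov's theorem. So no perturbation can have $\sigma_2<0$ everywhere, whatever $\iota$ is. $\blacksquare$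

In the linear algebra of Step 1, for $n=2$ the space $L^\perp$ has signature $(1,0)$: it is a line on which $e_2>0$, and there is no admissible $B$.

The concrete example shows this clearly. For $N=3$ the function is $f=2\cos x_1+2\cos x_2+\cos x_3$. The proof of (4) and of regularity used only $N\ge3$, so $\{f=0\}\subset\mathbb R^3$ is a smooth periodic surface with Gaussian curvature $\le0$, vanishing exactly at the special points. The computation in the example after Theorem 2 also holds, with $\Lambda=9$ and coefficients $\Lambda-2\lambda_i^2=1,1,7$, so all hypotheses of Theorem 2 are satisfied with $n=2$. Yet by (b) no perturbation of this surface in the torus has negative curvature everywhere. Where the proof of Theorem 1 stops is visible in (5): for $N=3$ a symmetric matrix with zero diagonal and $Bw=0$ is zero, by the computation with $u,v,t$ above.
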